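\title{A linear Erd\H{o}s--P\'osa bound for rooted tree minors}

\begin{abstract}
Let $T$ be a tree on $t$ vertices, $G$ a graph, and $S$ a set of vertices of $G$. A model of $T$ in $G$ is $S$-rooted if each of its branch sets meets $S$. We prove that for every positive integer $k$, either $G$ has $k$ vertex-disjoint $S$-rooted models of $T$, or some set of at most $(8t-3)(k-1)$ vertices meets every $S$-rooted model of $T$. This answers a question of Hodor, La, Micek, and Rambaud, who proved the bound $(2kt-1)(k-1)$. The bound is optimal up to the constant factor, since $t(k-1)$ vertices are sometimes necessary. The proof explores $G$ behind a moving frontier, postpones the rooting of the models it finds, and charges almost every deleted vertex to a branch set at the moment that branch set reaches $S$.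
\end{abstract}

\section{Introduction}

Graphs in this paper are finite and simple, and connected graphs are nonempty. Let $H$ and $G$ be graphs. A \emph{model} of $H$ in $G$ is a family $(B_u \mid u\in V(H))$ of pairwise disjoint subsets of $V(G)$, the \emph{branch sets}, such that each $G[B_u]$ is connected and, for every edge $uv$ of $H$, some edge of $G$ joins $B_u$ to $B_v$. Contracting each branch set to a vertex exhibits $H$ as a minor of $G$. For $S\subseteq V(G)$, the model is \emph{$S$-rooted} if every branch set meets $S$; we call the vertices of $S$ \emph{roots}. An $S$-rooted model shows that some $|V(H)|$ roots are connected to each other inside $G$ in the pattern of $H$. Two models are \emph{disjoint} if the unions of their branch sets are disjoint.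

If $G$ has $k$ disjoint $S$-rooted models of $H$, then at least $k$ vertices must be deleted to destroy all $S$-rooted models. A statement of Erd\H{o}s--P\'osa type is an approximate converse: if there are no $k$ disjoint models, then a bounded number of vertices destroys them all. Hodor, La, Micek, and Rambaud proved such a statement for trees: for every tree $T$ on $t$ vertices, every graph $G$, every $S\subseteq V(G)$, and every positive integer $k$, either $G$ has $k$ disjoint $S$-rooted models of $T$, or there is $Z\subseteq V(G)$ with $|Z|\le(2kt-1)(k-1)$ such that $G-Z$ has no $S$-rooted model of $T$. The problem, posed in~\cite{HLMR}, is whether this quadratic dependence on $k$ can be improved, perhaps to a linear one: \emph{is there an absolute constant $c$ such that $|Z|\le c\,k\,t$ always suffices?}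

The extreme cases suggest that there is. If $t=1$, then $k$ disjoint $S$-rooted models exist exactly when $|S|\ge k$, and otherwise $Z=S$ has at most $k-1$ vertices. If $S=V(G)$, then every model is $S$-rooted, and for models with no rooting condition Dujmovi\'c, Joret, Micek, and Morin showed that $t(k-1)$ vertices suffice. Between these extremes the problem changes character. For $T=K_2$, a set of vertices is the union of the branch sets of an $S$-rooted model exactly when it induces a connected subgraph with at least two roots (to split such a set into two branch sets, delete an edge of a spanning tree on the path between two roots). Thus rooted models can be arbitrarily large even when they are minimal: if $G$ is a long path and $S$ consists of its two ends, the only rooted model of $K_2$ uses every vertex. The unrooted theorem gives no direct help either, because $G$ may have many disjoint models of $T$ and fewer than $t$ roots. Nevertheless the answer is yes.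

\begin{theorem}\label{thm:rooted}
Let $T$ be a tree on $t$ vertices, $G$ a graph, $S\subseteq V(G)$, and $k$ a positive integer. Then either $G$ has $k$ disjoint $S$-rooted models of $T$, or there is $Z\subseteq V(G)$ with $|Z|\le(8t-3)(k-1)\le 8kt$ such that $G-Z$ has no $S$-rooted model of $T$.
\end{theorem}

For $k\ge4$ we have $8t-3<2kt-1$, so this is smaller than the quadratic bound. Up to the constant factor it cannot be improved.

\begin{proposition}\label{prop:lower}
For every tree $T$ on $t$ vertices and every positive integer $k$ there are $G$ and $S\subseteq V(G)$ such that $G$ has no $k$ disjoint $S$-rooted models of $T$, and every $Z\subseteq V(G)$ for which $G-Z$ has no $S$-rooted model of $T$ satisfies $|Z|\ge t(k-1)$.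
\end{proposition}

\begin{proof}
Let $G$ be the complete graph on $kt-1$ vertices and $S=V(G)$. Each model of $T$ uses at least $t$ vertices, so there are no $k$ disjoint ones. Any $t$ vertices, taken as singleton branch sets, form an $S$-rooted model of $T$. Hence $G-Z$ has at most $t-1$ vertices, and $|Z|\ge kt-1-(t-1)=t(k-1)$.
\end{proof}

So the best constant $c$ in a bound of the form $c\,t\,(k-1)$ satisfies $1\le c\le 8$. The same holds for the form $c\,k\,t$, since $c\,k\,t\ge t(k-1)$ for all $k$ forces $c\ge1$. We do not determine the exact constant.

The proof uses only two properties of the sets to be packed and covered, and it is clearer when these are isolated.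

\begin{theorem}\label{thm:family}
Let $T$ be a tree on $t$ vertices, $G$ a graph, and $S\subseteq V(G)$. Let $\mathcal F$ be a family of subsets of $V(G)$ such that
\begin{itemize}
\item[(F1)] for every $F\in\mathcal F$, the graph $G[F]$ is connected and $F\cap S\ne\emptyset$;
\item[(F2)] the union of the branch sets of any $S$-rooted model of $T$ in $G$ contains a member of $\mathcal F$.
\end{itemize}
Let $k\ge1$. Then either $\mathcal F$ has $k$ pairwise disjoint members, or there is $Z\subseteq V(G)$ with $|Z|\le(8t-3)(k-1)$ that meets every member of $\mathcal F$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:rooted} from Theorem~\ref{thm:family}]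
Let $\mathcal F$ consist of the unions of the branch sets of the $S$-rooted models of $T$ in $G$. Such a union induces a connected subgraph because $T$ and the branch sets are connected, and it meets $S$ because $T$ has a vertex; this is (F1). Property (F2) holds by definition. Disjoint members of $\mathcal F$ come from disjoint models, and if $Z$ meets every member, then no $S$-rooted model survives in $G-Z$.
\end{proof}

\begin{corollary}\label{cor:more}
Let $T$, $t$, $G$, $S$, and $k$ be as in Theorem~\ref{thm:rooted}. For each of the following three kinds of objects, either $G$ has $k$ disjoint ones, or some set of at most $(8t-3)(k-1)$ vertices meets all of them: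
\begin{itemize}
\item[(i)] models of $T$ in which the branch sets of the vertices in a fixed nonempty set $R\subseteq V(T)$ meet $S$;
\item[(ii)] $S$-rooted models of at least one tree from a fixed list of trees containing $T$;
\item[(iii)] connected subgraphs containing at least $t$ vertices of $S$.
\end{itemize}
\end{corollary}

\begin{proof}
Let $\mathcal F$ be the family of vertex sets of the objects. Each such set induces a connected subgraph and meets $S$; in (i) this uses $R\neq\emptyset$. An $S$-rooted model of $T$ is itself an object in (i) and (ii), and in (iii) the union of its branch sets induces a connected subgraph with a root in each of the $t$ branch sets. So (F1) and (F2) hold.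
\end{proof}

\begin{remark}\label{rem:hyp}
No hypothesis on $\mathcal F$ can be dropped. In the $N\times N$ grid let $\mathcal F$ consist of all unions of a row and a column. Any two members intersect, while fewer than $N$ vertices miss some row and some column and hence some member. With $S=V(G)$ only (F2) fails; with $S=\emptyset$ property (F2) is vacuous and only the condition $F\cap S\ne\emptyset$ fails. For connectivity, let $t\ge2$, let $G$ be edgeless on $N$ vertices, $S=V(G)$, and let $\mathcal F$ consist of all sets of more than $N/2$ vertices. Then (F2) is vacuous, any two members intersect, and a set meeting all members has at least $N/2$ vertices.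
\end{remark}

\section{The method on an example}\label{sec:example}

Let $\nu$ be the maximum number of disjoint members of $\mathcal F$. We must find $O(t\nu)$ vertices meeting all members. The union of a maximal packing meets all members, but it can be huge. Instead we explore $G$ gradually. At each moment there is an unexplored set $U$, a \emph{frontier} $D$ and a set $X$ of deleted vertices that together separate $U$ from the rest, and the following rule is kept: \emph{a root that has been left behind lies in no member of $\mathcal F$ that avoids $X$}. When $U$ contains no member, $X\cup D$ meets every member: a member avoiding $X\cup D$ has a root, the root lies in $U$ by the rule, and a connected set cannot leave $U$ without meeting $X\cup D$. The task is to keep $X$ and $D$ small.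

Take $T=K_2$, so that $\mathcal F$ consists of the connected sets with at least two roots, and let $G$ be the graph of Figure~\ref{fig:example}. Its vertices are $d_i,b_i,r_i$ for $1\le i\le4$ and $s_1,\dots,s_h$ with $h\ge2$; its edges are $d_1d_2$, $d_3d_4$, $d_ib_i$ for $i\ge2$, $b_ir_i$ for all $i$, and $d_1s_a$, $s_ab_1$ for all $a$; the roots are the $r_i$ and the $s_a$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,draw,inner sep=1.7pt},
  root/.style={circle,draw,fill=black,inner sep=1.7pt},label distance=3pt]
\foreach \i/\y in {1/3.3,2/1.8,3/0.9,4/0} {
  \node[v,label=left:$d_{\i}$] (d\i) at (0,\y) {};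
  \node[v,label=above right:$b_{\i}$] (b\i) at (3.2,\y) {};
  \node[root,label=right:$r_{\i}$] (r\i) at (5,\y) {};
  \draw (b\i)--(r\i); }
\foreach \x/\y in {1/4,2/3.3,3/2.6} {
  \node[root,label={[label distance=0pt]above:$s_{\x}$}] (s\x) at (1.6,\y) {};
  \draw (d1)--(s\x)--(b1); }
\foreach \i in {2,3,4} \draw (d\i)--(b\i);
\draw[very thick] (d1)--(d2) (d3)--(d4);
\node[draw,rectangle,minimum size=11pt] at (d1) {};
\node[draw,rectangle,minimum size=11pt] at (b1) {};
\end{tikzpicture}
\caption{Roots are black and $T=K_2$. The thick edges are two unrooted models of $K_2$. When the frontier moves from $\{d_1,\dots,d_4\}$ to the column of the $b_i$, deleting the two boxed vertices isolates the roots $s_1,s_2,s_3$, however many such roots and however many rows there are.}\label{fig:example}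
\end{figure}

\emph{Postponed rooting.} First take the edges $d_1d_2$ and $d_3d_4$ as two models of $K_2$ with singleton branch sets, and let $D=\{d_1,\dots,d_4\}$. These models are not rooted. But four disjoint paths run along the rows from $D$ through $U$ to $S$, so the models can be rooted simultaneously, and this already certifies $\nu\ge2$. We do not fix the paths; we only insist that they exist. In general the frontier has at most one vertex in each branch set of $j$ such models, so $|D|\le tj\le t\nu$.

\emph{Sealing.} Now move the frontier to the column of the $b_i$. The roots $s_a$ are left behind, and the rule must be restored. Deleting these roots costs $h$, which is unbounded. Deleting the old and the new frontier also works, but it costs twice the number of rows; a frontier can have about $t\nu$ vertices, and paying for it at each of about $\nu$ moves gives a quadratic bound. Menger's theorem suggests a cheaper way. Within the region $D\cup\{s_1,\dots,s_h\}\cup\{b_1,\dots,b_4\}$, at most $\lambda=1$ disjoint paths run from $D$ to the roots $s_a$, and the vertex $d_1$ separates $D$ from them. On the far side of this cut the only vertex of the new boundary is $b_1$. Deleting $d_1$ and $b_1$ isolates every $s_a$.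

\emph{Accounting.} The path $d_1s_1$ that shows $\lambda\geq 1$ also roots the branch set $\{d_1\}$ for good. This branch set is now \emph{settled} and needs no frontier vertex. The other three branch sets follow their rows, and the new frontier is $\{b_2,b_3,b_4\}$. We charge the $2\lambda=2$ deleted vertices to the settled branch set. A branch set settles only once, and there are at most $t\nu$ branch sets, so such charges add up to $O(t\nu)$. In the example, $U=\{r_1,\dots,r_4\}$ now contains no member and we stop with $Z=\{d_1,b_1,b_2,b_3,b_4\}$; each component of $G-Z$ has at most one root.

Three things remain to be understood in general. We must show that the frontier can always advance, without growing by more than $t$ (Section~\ref{sec:advance}). We must show that $\lambda$ branch sets can be settled while all others follow the frontier, and that about $2\lambda$ vertices seal the roots left behind (Section~\ref{sec:seal}). And when the boundary grows, the extra vertices must be charged to a new model of $T$ or a new member of $\mathcal F$ (Section~\ref{sec:explore}).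

\section{Paths and separations}\label{sec:tools}

Let $K$ be a graph and $Y,W\subseteq V(K)$. A \emph{path from $Y$ to $W$} has its first vertex in $Y$ and its last vertex in $W$; it may be a single vertex, and its inner vertices are arbitrary. Disjoint means vertex-disjoint. A \emph{linkage from $Y$ to $W$} is a set of $|Y|$ disjoint paths from $Y$ to $W$, and $Y$ is \emph{linked to $W$} in $K$ if one exists. The first vertices of the paths of a linkage exhaust $Y$, so each path contains exactly one vertex of $Y$, its first; if moreover $|W|=|Y|$, each path contains exactly one vertex of $W$, its last. We use this without further comment.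

Let $N_K(Y)$ be the set of vertices outside $Y$ with a neighbor in $Y$. If $K[F]$ is connected, $F$ meets $Y$, and $F$ avoids $N_K(Y)$, then $F\subseteq Y$.

A \emph{separation} of $K$ is a pair $(A,B)$ with $A\cup B=V(K)$ and no edge between $A\setminus B$ and $B\setminus A$. Its \emph{order} is $|A\cap B|$. We write $(A,B)\le(A',B')$ if $A\subseteq A'$ and $B'\subseteq B$; one should think of $(A',B')$ as lying further ahead.

\begin{theorem}[Menger]\label{thm:menger}
The maximum number $r$ of disjoint paths from $Y$ to $W$ in $K$ equals the minimum order of a separation $(P,Q)$ of $K$ with $Y\subseteq P$ and $W\subseteq Q$.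
\end{theorem}

If $Y\subseteq P$ and $W\subseteq Q$, every path from $Y$ to $W$ meets $P\cap Q$, since it starts in $P$, ends in $Q$, and cannot step from $P\setminus Q$ to $Q\setminus P$. So if $(P,Q)$ has the minimum order $r$, each of any $r$ disjoint paths from $Y$ to $W$ contains exactly one vertex of $P\cap Q$; its part up to that vertex lies in $P$, and its part from that vertex on lies in $Q$. We refer to this consequence, too, as Menger's theorem.

A cut found in the region between two separations extends to a separation of the whole graph.

\begin{lemma}\label{lem:glue}
Let $(A_0,B_0)\le(A_1,B_1)$ be separations of a graph $H$, and let $(P,Q)$ be a separation of $H[A_1\cap B_0]$ with $A_0\cap B_0\subseteq P$ and $A_1\cap B_1\subseteq Q$. Then $(A^*,B^*)=(A_0\cup P,\,Q\cup B_1)$ is a separation of $H$ with $A^*\cap B^*=P\cap Q$ and $(A_0,B_0)\le(A^*,B^*)\le(A_1,B_1)$.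
\end{lemma}

\begin{proof}
The inequalities hold because $P\subseteq A_1$ and $Q\subseteq B_0$. A vertex outside $A_0$ lies in $B_0$, hence in $A_1\cap B_0=P\cup Q$ if it is in $A_1$ and in $B_1$ otherwise; so $A^*\cup B^*=V(H)$. For the intersection, $A_0\cap Q\subseteq A_0\cap B_0\subseteq P$ and $P\cap B_1\subseteq A_1\cap B_1\subseteq Q$, and $A_0\cap B_1$ lies in both $A_0\cap B_0\subseteq P$ and $A_1\cap B_1\subseteq Q$. Suppose finally that $xy$ is an edge with $x\in A^*\setminus B^*$ and $y\in B^*\setminus A^*$. Then $y\in B_0\setminus A_0$, which forces $x\in B_0$, and $x\in A_1\setminus B_1$, which forces $y\in A_1$. So $x,y\in A_1\cap B_0$ with $x\in P\setminus Q$ and $y\in Q\setminus P$, a contradiction.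
\end{proof}

The next lemma lets us prescribe some of the ends of a linkage. It follows from the matroid property of gammoids (Perfect 1968; Mason~\cite{Mason}): the sets $I$ for which there are $|I|$ disjoint paths starting in $D$ with set of last vertices $I$ are the independent sets of a matroid. The case we need has a short direct proof.

\begin{lemma}\label{lem:ends}
Let $K$ be a graph, $D\subseteq V(K)$, and $W_0\subseteq W\subseteq V(K)$. Suppose that $D$ is linked to $W$ in $K$ and that $K$ has $|W_0|$ disjoint paths from $D$ to $W_0$. Then $K$ has a linkage from $D$ to $W$ in which every vertex of $W_0$ is the last vertex of a path.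
\end{lemma}

\begin{proof}
Let $n=|D|$ and $\lambda=|W_0|\le n$. Form $K'$ from $K$ by adding a set $M$ of $n-\lambda$ new vertices, each adjacent to every vertex of $W\setminus W_0$. We claim that no set $Z$ of fewer than $n$ vertices meets all paths from $D$ to $W_0\cup M$ in $K'$. If $M\subseteq Z$, then $|Z\setminus M|<\lambda$, and $Z$ misses one of the $\lambda$ disjoint paths from $D$ to $W_0$ in $K$. Otherwise take $z\in M\setminus Z$. The set $Z$ misses one of the $n$ paths of a linkage from $D$ to $W$ in $K$; this path ends in $W_0$, or it ends in $W\setminus W_0$ and can be continued to $z$. This proves the claim, and by Menger's theorem $K'$ has a linkage from $D$ to $W_0\cup M$. Since $|W_0\cup M|=n$, each path contains exactly one vertex of $W_0\cup M$, its last, and every vertex of $W_0$ is such a last vertex. A path ending in $M$ starts in $D$, so it has at least two vertices, and removing its last vertex leaves a path in $K$ ending in $W\setminus W_0$.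
\end{proof}

\section{Advancing the frontier}\label{sec:advance}

Fix a tree $T$ on $t\ge1$ vertices. Removing leaves one at a time gives subtrees $T_1\subset\dots\subset T_t=T$ with $|V(T_i)|=i$, where $T_{i+1}$ is $T_i$ plus a leaf; let $T_0$ be empty. In this section $H$ is a graph, $S,D\subseteq V(H)$, $n=|D|$, the set $D$ is linked to $S$ in $H$, and $\mathcal F$ is a family of nonempty subsets of $V(H)$. Later $H$ will be the graph induced on the frontier and the unexplored set.

A move of the frontier is described by a separation $(A,B)$ of $H$: the set $A$ becomes explored and $A\cap B$ is the new boundary. We call $(A,B)$ \emph{good} if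
\begin{itemize}
\item[(G1)] $D\subseteq A$;
\item[(G2)] $A\cap B$ is linked to $S\cap B$ in $H[B]$;
\item[(G3)] no member of $\mathcal F$ is contained in $A\setminus(B\cup D)$.
\end{itemize}
By (G2), branch sets that reach the new boundary can still be rooted later. By (G3), once a part of the region $A\setminus(B\cup D)$ has been sealed, the roots inside it are harmless. The separation $(D,V(H))$, which describes no move at all, is good.

The most valuable move finds a new model of $T$ and carries the old frontier along. For a good separation $(A,B)$ of order $n+i$ with $0\le i\le t$, an \emph{$i$-structure} consists of $n$ paths in $H[A]$ starting at the $n$ vertices of $D$ and ending in $A\cap B$, and a model of $T_i$ in $H[A\setminus D]$, such that these $n$ paths and $i$ branch sets are pairwise disjoint and each contains exactly one vertex of $A\cap B$.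

\begin{lemma}\label{lem:advance}
Suppose that some member of $\mathcal F$ is contained in $V(H)\setminus D$. Then there is a good separation $(A,B)$, of order $q$, for which at least one of the following holds.
\begin{itemize}
\item[(a)] $q<n$.
\item[(b)] $q\le n+t$, and some member of $\mathcal F$ is contained in $A\setminus D$.
\item[(c)] $q=n+t$, and $(A,B)$ has a $t$-structure.
\item[(d)] $n\le q\le n+t-1$, and there is a separation $(A',B')\ge(A,B)$ of order $q$ such that $S\cap B\subseteq B'$, the set $A'\cap B'$ is linked to $S\cap B'$ in $H[B']$, the set $A\cap B$ is linked to $A'\cap B'$ in $H[A'\cap B]$, and some member of $\mathcal F$ is contained in $A'\setminus D$.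
\end{itemize}
\end{lemma}

In (a) the boundary shrinks, in (b) and (d) a member of $\mathcal F$ is found, and in (c) a model of $T$ is found. The proof grows the model one leaf at a time. To attach a leaf at $u$ we want a vertex $w$ beyond the boundary, adjacent to the branch set of $u$, such that the boundary together with $w$ is still linked to $S$. If the linkage fails, Menger's theorem gives a cut of the same order further ahead. So before choosing $w$ we push the separation as far ahead as its order allows, and we need to know that the structure built so far survives the push. Call a good separation \emph{tight} if every good separation ahead of it, in the order $\le$, has at least the same order.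

\begin{lemma}\label{lem:push}
Let $(A_0,B_0)$ be a tight separation of order $n+i$ with an $i$-structure, and let $(A,B)\ge(A_0,B_0)$ be a good separation of order $n+i$. Then $(A,B)$ has an $i$-structure.
\end{lemma}

\begin{proof}
We first show that $A_0\cap B_0$ is linked to $A\cap B$ in $H[A\cap B_0]$. If not, let $(P,Q)$ be a separation of $H[A\cap B_0]$ of minimum order $r<n+i$ with $A_0\cap B_0\subseteq P$ and $A\cap B\subseteq Q$. By Lemma~\ref{lem:glue}, $(A^*,B^*)=(A_0\cup P,Q\cup B)$ is a separation of order $r$ between $(A_0,B_0)$ and $(A,B)$. It satisfies (G1) as $D\subseteq A_0$, and (G3) as $A^*\setminus B^*\subseteq A\setminus B$. For (G2), Menger's theorem gives $r$ disjoint paths in $H[Q]$ from $P\cap Q$ to $A\cap B$. Stop each at its first vertex in $A\cap B$; since $Q\cap B\subseteq A\cap B$, it then meets $B$ only in its last vertex. Continue each along the path starting at that vertex in a linkage from $A\cap B$ to $S\cap B$ in $H[B]$. The resulting paths are disjoint and link $P\cap Q$ to $S\cap B^*$ in $H[B^*]$. So $(A^*,B^*)$ is good and has order less than $n+i$, contrary to tightness.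

Take a linkage from $A_0\cap B_0$ to $A\cap B$ in $H[A\cap B_0]$. Both sets have $n+i$ vertices, so each path meets $A_0\cap B_0$ only in its first vertex and $A\cap B$ only in its last. The $n+i$ objects of the $i$-structure of $(A_0,B_0)$ lie in $A_0$ and contain one vertex of $A_0\cap B_0$ each. Append to each object the linkage path that starts at this vertex. A linkage path lies in $B_0$, so it meets $A_0$ only in its first vertex. Hence the enlarged objects are disjoint, paths remain paths, and branch sets remain connected and avoid $D\subseteq A_0$. The $n+i$ enlarged objects contain the $n+i$ last vertices of the linkage paths, which form $A\cap B$, so each contains exactly one vertex of $A\cap B$; for the $n$ paths it is the last vertex.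
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:advance}]
Suppose that no good separation satisfies (a) or (b). Then every good separation has order at least $n$, and
\begin{equation}\label{eq:nomember}
\text{if $(A,B)$ is good of order at most $n+t$, no member of $\mathcal F$ lies in $A\setminus D$.}
\end{equation}
In particular $(D,V(H))$ is tight, and the one-vertex paths form a $0$-structure for it. Let $i\in\{0,\dots,t\}$ be maximum such that some tight separation $(A_0,B_0)$ of order $n+i$ has an $i$-structure. If $i=t$, then (c) holds, so let $i<t$. Among the good separations of order $n+i$ that are $\ge(A_0,B_0)$, choose $(A,B)$ with $|A|-|B|$ maximum. It has an $i$-structure by Lemma~\ref{lem:push}. A good separation ahead of $(A,B)$ has order at least $n+i$ by tightness of $(A_0,B_0)$, and if it differs from $(A,B)$, it has a larger value of $|A|-|B|$ and so cannot have order $n+i$. Thus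
\begin{equation}\label{eq:strict}
\text{every good $(A^*,B^*)\ge(A,B)$ other than $(A,B)$ has order at least $n+i+1$.}
\end{equation}

\emph{The candidate $w$.} If $i=0$, let $w$ be any vertex of $B\setminus A$. There is one, since otherwise $A=V(H)$, and the hypothesis of the lemma contradicts~\eqref{eq:nomember}. If $i\ge1$, let $u$ be the vertex of $T_i$ at which the leaf of $T_{i+1}$ is attached, and let $v$ be the vertex of $A\cap B$ in the branch set of $u$. Suppose that $v$ has no neighbor in $B\setminus A$. Then $(A,B\setminus\{v\})$ is a separation of order $n+i-1$ ahead of $(A,B)$. It satisfies (G2), because in a linkage from $A\cap B$ to $S\cap B$ the paths starting at the other vertices avoid $v$, and it satisfies (G3) by~\eqref{eq:nomember} applied to $(A,B)$. This contradicts~\eqref{eq:strict}. So let $w\in B\setminus A$ be a neighbor of $v$. This is the only place where we use that $T$ is a tree: a new leaf needs an edge to one branch set, and the argument supplies exactly one such edge.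

\emph{Case 1: $(A\cap B)\cup\{w\}$ is linked to $S\cap B$ in $H[B]$.} Then $(A\cup\{w\},B)$ is a separation of order $n+i+1$. It is good, because $(A\cup\{w\})\setminus B=A\setminus B$, and tight by~\eqref{eq:strict}, because every good separation ahead of it is ahead of $(A,B)$ and has $w$ on its first side. Adding the branch set $\{w\}$, which avoids $D\subseteq A$, for the new vertex of $T_{i+1}$ gives an $(i+1)$-structure. This contradicts the choice of $i$.

\emph{Case 2: it is not linked.} Let $(P,Q)$ be a separation of $H[B]$ of minimum order with $(A\cap B)\cup\{w\}\subseteq P$ and $S\cap B\subseteq Q$. Its order is at most $n+i$ by Menger's theorem, and at least $n+i$ because of a linkage $\mathcal L$ from $A\cap B$ to $S\cap B$ in $H[B]$, given by (G2). Lemma~\ref{lem:glue}, applied to $(A,B)\le(V(H),\emptyset)$, shows that $(A',B')=(A\cup P,Q)$ is a separation ahead of $(A,B)$ with $A'\cap B'=P\cap Q$. We have $S\cap B\subseteq B'$ and $A'\cap B=P$. By Menger's theorem each of the $n+i$ paths of $\mathcal L$ splits at its vertex in $P\cap Q$; the initial parts link $A\cap B$ to $A'\cap B'$ in $H[A'\cap B]$, and the final parts link $A'\cap B'$ to $S\cap B'$ in $H[B']$. So $(A',B')$ satisfies (G1) and (G2). It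 has order $n+i$ and differs from $(A,B)$ as $w\in A'\setminus A$, so by~\eqref{eq:strict} it is not good. Hence (G3) fails: some member of $\mathcal F$ lies in $A'\setminus(B'\cup D)$, and (d) holds with $q=n+i$.
\end{proof}

\section{Sealing the roots left behind}\label{sec:seal}

Moving the frontier across $(A,B)$ leaves behind the roots in $A\setminus B$. The next lemma encloses them in a pocket $Y$ with a small \emph{seal} $C$, and finds paths that settle $\lambda$ branch sets and carry the others to a set $L$ of \emph{live} boundary vertices. The difficulty is to get both kinds of paths disjointly, and to keep the live vertices out of the seal, so that the size of the seal does not depend on the size of the frontier.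

\begin{lemma}\label{lem:seal}
Let $H$ be a graph, $S,D\subseteq V(H)$, $n=|D|$, with $D$ linked to $S$ in $H$, and let $(A,B)$ be a separation of $H$ of order $q$ with $D\subseteq A$. Then there are an integer $\lambda$ with $0\le\lambda\le n$ and sets $L\subseteq A\cap B$, $C\subseteq A$, and $Y\subseteq A\setminus(B\cup D)$ such that:
\begin{itemize}
\item[(i)] $|L|=n-\lambda$, and $H[A]$ has $n$ disjoint paths starting in $D$, of which $\lambda$ end in $S\cap(A\setminus B)$ and the other $n-\lambda$ end in $L$;
\item[(ii)] $S\cap(A\setminus B)\subseteq Y\cup C$ and $N_H(Y)\subseteq C$;
\item[(iii)] $|C\cup((A\cap B)\setminus L)|\le2\lambda+q-n$.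
\end{itemize}
\end{lemma}

\begin{proof}
Let $S'=S\cap(A\setminus B)$, let $\lambda$ be the maximum number of disjoint paths from $D$ to $S'$ in $H[A]$, and let $(P,Q)$ be a separation of $H[A]$ of order $\lambda$ with $D\subseteq P$ and $S'\subseteq Q$. Put
\[
W_0=P\cap Q,\qquad W=W_0\cup(P\cap B),\qquad Y=Q\setminus(P\cup B),\qquad C=Q\cap(P\cup B).
\]
Then $Y\subseteq A\setminus(B\cup D)$ because $D\subseteq P$, and $S'\subseteq Q=Y\cup C$. A vertex of $Y$ lies in $A\setminus B$, so its neighbors lie in $A$; it lies in $Q\setminus P$, so its neighbors lie in $Q$. Hence $N_H(Y)\subseteq Q\setminus Y=C$, and (ii) holds.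

The set $W$ consists of the exits from $P$. Indeed, a vertex $x\in P\setminus W$ lies in $A\setminus B$ and in $P\setminus Q$, so its neighbors in $H$ lie in $A$ and then in $P$. Moreover $x\notin S$, since otherwise $x\in S'\subseteq Q$. So a path from $D$ to $S$ in $H$ starts in $P$, stays in $P$ up to its first vertex in $W$, and cannot end before reaching $W$. Since $D$ is linked to $S$ in $H$, it is linked to $W$ in $H[P]$. By Menger's theorem, $\lambda$ disjoint paths from $D$ to $S'$ in $H[A]$ split into $\lambda$ disjoint paths from $D$ to $W_0$ in $H[P]$ and a linkage $\mathcal Q$ from $W_0$ to $S'$ in $H[Q]$. By Lemma~\ref{lem:ends}, $H[P]$ has a linkage $\mathcal P$ from $D$ to $W$ in which every vertex of $W_0$ is a last vertex. Let $L$ be the set of the other $n-\lambda$ last vertices, so $L\subseteq W\setminus W_0\subseteq(P\cap B)\setminus Q$. The paths of $\mathcal P$ meet $Q$ only in $W_0$, that is, only in the last vertices of $\lambda$ of them, and the paths of $\mathcal Q$ meet $P$ only in their first vertices. Joining the two systems at $W_0$ gives (i).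

Finally $C\subseteq W_0\cup(Q\cap B)$, and $Q\cap B\subseteq(A\cap B)\setminus L$ because $L\cap Q=\emptyset$. So the set in (iii) is contained in $W_0\cup((A\cap B)\setminus L)$, which has at most $\lambda+q-(n-\lambda)$ vertices.
\end{proof}

\section{The exploration and its cost}\label{sec:explore}

We prove Theorem~\ref{thm:family}. Let $V=V(G)$ and let $\nu$ be the maximum number of disjoint members of $\mathcal F$. If there are no $k$ disjoint members, then $\nu\le k-1$, so it suffices to find at most $(8t-3)\nu$ vertices meeting every member.

\subsection*{States}
A \emph{state} consists of disjoint sets $D,U\subseteq V$, a set $X\subseteq V$, and integers $j,m\ge0$ such that: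
\begin{itemize}
\item[(S1)] $N_G(U)\subseteq D\cup X$.
\item[(S2)] $D$ is linked to $S\cap(D\cup U)$ in $G[D\cup U]$.
\item[(S3)] No member of $\mathcal F$ disjoint from $X$ contains a vertex of $S\setminus(D\cup U)$.
\item[(S4)] $G-U$ contains $j$ disjoint models of $T$ such that each vertex of $D$ lies in one of the $tj$ branch sets, no branch set contains two vertices of $D$, and each branch set disjoint from $D$ meets $S$.
\item[(S5)] $V\setminus U$ contains $m$ pairwise disjoint members of $\mathcal F$.
\item[(S6)] $|X|\le\beta$, where $\beta=(3t-2)j+3(tj-|D|)+(2t-1)m$.
\end{itemize}
A branch set in (S4) is \emph{open} if it meets $D$ and \emph{settled} otherwise, so there are $|D|$ open and $tj-|D|\ge0$ settled ones. The budget $\beta$ allows $3t-2$ deletions per model, $3$ per settled branch set, and $2t-1$ per member found. The sets $X$ and $D$ may overlap: a vertex can be deleted as part of a seal and still represent an open branch set. The initial state is $D=X=\emptyset$, $U=V$, $j=m=0$; all six conditions hold vacuously.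

An open branch set meets $D\cup U$ only in its vertex of $D$, and a settled one does not meet $D\cup U$. Given $|D|$ disjoint paths in $G[D\cup U]$ starting in $D$, we may therefore add each path to the open branch set containing its first vertex, and we again have $j$ disjoint models of $T$. We call this \emph{extending the models along the paths}.

In every state $m\le\nu$ by (S5), and $j\le\nu$: extending the models along the linkage of (S2) gives $j$ disjoint $S$-rooted models of $T$, and each contains a member of $\mathcal F$ by (F2). This is the only use of (F2).

\subsection*{The step}
Suppose that some member of $\mathcal F$ is contained in $U$. Let $H=G[D\cup U]$ and $n=|D|$. Apply Lemma~\ref{lem:advance} to $H$, $S\cap V(H)$, $D$, and the family of members of $\mathcal F$ contained in $V(H)$; the hypotheses hold by (S2) and (F1). Fix a good separation $(A,B)$ of order $q$ and one of the outcomes (a)--(d) that it satisfies, and take $\lambda,L,C,Y$ from Lemma~\ref{lem:seal}. For outcomes (a), (b), (c) put $(A',B')=(A,B)$. Then in every case $(A',B')\ge(A,B)$ has order $q$ and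
\begin{itemize}
\item[(P1)] $S\cap B\subseteq B'$;
\item[(P2)] $A'\cap B'$ is linked to $S\cap B'$ in $H[B']$;
\item[(P3)] there is a linkage $\mathcal L$ from $A\cap B$ to $A'\cap B'$ in $H[A'\cap B]$, by one-vertex paths if $(A',B')=(A,B)$.
\end{itemize}
Two systems of paths from $D$ may be available: the one from Lemma~\ref{lem:seal}, which settles $\lambda$ branch sets, and, for outcome (c), the one from the $t$-structure, which avoids the new model. They can interfere, so we use only one. For outcome (c) the deletions number at most $2\lambda+t$. If $\lambda\le t-1$, this is at most $3t-2$ and the new model pays. If $\lambda\ge t$, it is at most $3\lambda$, so we discard the new model and the settled branch sets pay. Accordingly there are two kinds of step.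
\begin{itemize}
\item \emph{Keep}, for outcome (c) with $\lambda\le t-1$: put $D^+=A\cap B$, $j^+=j+1$, $m^+=m$.
\item \emph{Release}, in all other cases: let $D^+$ be the set of last vertices of the paths of $\mathcal L$ that start in $L$, so $|D^+|=n-\lambda$. Put $j^+=j$, and put $m^+=m+1$ for outcomes (b) and (d) and $m^+=m$ for (a) and (c).
\end{itemize}
In both cases $D^+\subseteq A'\cap B'$, and we put
\[
U^+=B'\setminus A',\qquad X^+=X\cup C\cup\bigl((A'\cap B')\setminus D^+\bigr).
\]
Since $D\subseteq A\subseteq A'$, we have $U^+=V(H)\setminus A'\subseteq U$ and $U\setminus U^+=A'\setminus D$. The seal $C$ serves (S3), and the rest of the new boundary is deleted for (S1). For outcome (d) two cuts are needed. The seal is taken at $(A,B)$, since (S3) relies on (G3), which fails for $(A',B')$; the frontier moves on to $(A',B')$, since the member found must leave the unexplored set; and by (P1) no root is left behind between the two. The run in Section~\ref{sec:example} is Keep, Keep, and Release for outcome (b), the last with $L=\{b_2,b_3,b_4\}$, $C=\{d_1,b_1\}$, and $Y=\{s_1,\dots,s_h\}$.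

\subsection*{The new state satisfies (S1)--(S5)}
The sets $D^+\subseteq A'$ and $U^+$ are disjoint, and by construction
\begin{equation}\label{eq:boundary}
A'\cap B'\subseteq D^+\cup X^+ .
\end{equation}

(S1) By (S1) for the old state, a vertex of $U^+\subseteq U$ has its neighbors in $V(H)\cup X$, and those in $V(H)$ lie in $B'$. So $N_G(U^+)\subseteq(A'\cap B')\cup X$, and~\eqref{eq:boundary} applies.

(S2) In the linkage of (P2), the paths starting in $D^+$ contain no other vertex of $A'\cap B'$, so they lie in $G[D^+\cup U^+]$ and end in $S$.

(S3) Suppose that $F\in\mathcal F$ avoids $X^+$ and contains a root $s\notin D^+\cup U^+$. By (S3) for the old state, $s\in V(H)$. Then $s\in A'$ as $s\notin U^+$, and $s\notin B'$ by~\eqref{eq:boundary}. By (P1), $s\notin B$, so $s\in S\cap(A\setminus B)$. Since $s\notin C$, Lemma~\ref{lem:seal}(ii) gives $s\in Y$. As $Y\subseteq U$, the old (S1) gives $N_G(Y)\subseteq N_H(Y)\cup X\subseteq C\cup X\subseteq X^+$. Since $G[F]$ is connected by (F1), $F\subseteq Y\subseteq A\setminus(B\cup D)$, contrary to (G3).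

(S4) \emph{Keep.} Extend the models along the $n$ paths of the $t$-structure and add its model of $T$, which lies in $A\setminus D\subseteq U$ and avoids these paths. Everything added lies in $A$, so the $j+1$ disjoint models avoid $U^+$. The $n$ extended and $t$ new branch sets contain one vertex each of $D^+=A\cap B$, which has $n+t$ vertices, and all other branch sets were settled, avoid $V(H)$, and meet $S$.

\emph{Release.} Take the $n$ paths of Lemma~\ref{lem:seal}(i), which lie in $A$, and continue each path ending in $L$ along the path of $\mathcal L$ starting at its last vertex. A path of $\mathcal L$ lies in $B$, so it meets $A$ only in $A\cap B$, that is, only in its first vertex. We obtain $n$ disjoint paths in $H[A']$ starting in $D$, of which $\lambda$ end in $S$ and $n-\lambda$ end at the $n-\lambda$ vertices of $D^+$. Extend the models along them; they avoid $U^+$. The $n-\lambda$ branch sets of the second kind are disjoint and each contains a vertex of $D^+$, so each contains exactly one and no other branch set contains any. Every other branch set was settled or has been extended along a path ending in $S$.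

(S5) For outcomes (b) and (d) the new member lies in $A'\setminus D=U\setminus U^+$. It is disjoint from the $m$ old members, which lie in $V\setminus U$, and all $m+1$ lie in $V\setminus U^+$.

\subsection*{The budget (S6)}
In Keep, $tj-|D|$ is unchanged since $|D^+|=n+t$, so $\beta$ grows by $3t-2$. In Release, $tj-|D|$ grows by $\lambda$, so $\beta$ grows by $3\lambda$, plus $2t-1$ if $m^+=m+1$. For outcomes (a), (b), (c), the new deletions lie in $C\cup((A\cap B)\setminus L)$, because $D^+=L$ in Release and $D^+=A\cap B$ in Keep; by Lemma~\ref{lem:seal}(iii) there are at most $2\lambda+q-n$ of them. For outcome (d), $|C|\le2\lambda+q-n$ and $|(A'\cap B')\setminus D^+|=q-n+\lambda$, in total at most $3\lambda+2(q-n)$. Inserting the bounds on $q$: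
\begin{center}
\begin{tabular}{llll}
outcome & step & $|X^+|-|X|$ at most & growth of $\beta$\\ \hline
(a), $q\le n-1$ & Release & $2\lambda-1$ & $3\lambda$\\
(b), $q\le n+t$ & Release & $2\lambda+t$ & $3\lambda+2t-1$\\
(c), $q=n+t$, $\lambda\ge t$ & Release & $2\lambda+t$ & $3\lambda$\\
(c), $q=n+t$, $\lambda\le t-1$ & Keep & $2\lambda+t$ & $3t-2$\\
(d), $q\le n+t-1$ & Release & $3\lambda+2t-2$ & $3\lambda+2t-1$
\end{tabular}
\end{center}
In each row the third entry is at most the fourth; the second row uses $t\ge1$, and the third and fourth use the stated bounds on $\lambda$. So (S6) holds for the new state.

\subsection*{Termination and the hitting set}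
For outcomes (b), (c), (d), the set $U\setminus U^+=A'\setminus D$ contains a member of $\mathcal F$ or a model of $T$, so $|U^+|<|U|$. For outcome (a), $|U^+|\le|U|$ and $|D^+|\le q<|D|$. Thus $(|U|,|D|)$ decreases lexicographically, and we reach a state in which no member of $\mathcal F$ is contained in $U$.

Let $Z=X\cup D$ in this state, and suppose that $F\in\mathcal F$ avoids $Z$. By (F1), $F$ contains a root, which lies in $D\cup U$ by (S3) and hence in $U$. Since $G[F]$ is connected and avoids $N_G(U)\subseteq Z$, we get $F\subseteq U$, a contradiction. So $Z$ meets every member of $\mathcal F$. The final frontier costs nothing extra, because each open branch set leaves its allowance of $3$ unspent: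
\[
|Z|\le(3t-2)j+3(tj-|D|)+|D|+(2t-1)m\le(6t-2)j+(2t-1)m\le(8t-3)\nu .
\]
This proves Theorem~\ref{thm:family}, and with it Theorem~\ref{thm:rooted}. \qed

\begin{thebibliography}{9}

\bibitem{HLMR}
J\k{e}drzej Hodor, Hoang La, Piotr Micek, Cl\'ement Rambaud,
\emph{Quickly excluding an apex-forest},
arXiv:2404.17306 (2024).

\bibitem{Mason}
Mason,
\emph{On a class of matroids arising from paths in graphs},
Proc. LMS, 1972.

\end{thebibliography}
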